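# Ideal Prouhet–Tarry–Escott solutions of degree three: counting the ones without a mirror

## 1. Two pairs of quadruples

Take the multisets $\{0,3,4,7\}$ and $\{1,1,6,6\}$. Their sums are both $14$. Their sums of squares are $0+9+16+49=74$ and $1+1+36+36=74$. Their sums of cubes are $0+27+64+343=434$ and $1+1+216+216=434$. Three power sums agree, although the multisets differ.

There is a reason one can see. Both multisets are symmetric about $c=7/2$: the first is $c\pm\frac72,\ c\pm\frac12$, the second is $c\pm\frac52,\ c\pm\frac52$. Sums of first and third powers of the deviations from $c$ vanish on both sides, so the only equation that has to hold is the one for squares, and $\frac{49}4+\frac14=\frac{25}4+\frac{25}4$. In the same way, whenever $x^2+y^2=u^2+v^2$, the multisets $\{c\pm x,c\pm y\}$ and $\{c\pm u,c\pm v\}$ share their first three power sums.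

Now take
$$A=\{43,11,-26,-28\},\qquad B=\{44,7,-17,-34\}.$$
Both sums are $0$. The squares give $1849+121+676+784=3430$ and $1936+49+289+1156=3430$. The cubes give $79507+1331-17576-21952=41310$ and $85184+343-4913-39304=41310$. Again three power sums agree. But $A$ has no mirror: a mirror would split $A$ into two pairs with equal sums, hence (the total being $0$) with sums $0$, and the pairs containing $43$ have sums $54$, $17$, $15$.

So some solutions are explained by a mirror and some are not. The first kind is a two-squares problem, and its count is given to us. The question of this lecture is how many there are of the second kind: can they outnumber the first?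

## 2. Heights, centers, and the counts $N$, $N_{\mathrm{sym}}$, $N_{\mathrm{asym}}$

**Definition (solution).** An ideal degree-three Prouhet–Tarry–Escott (PTE) solution of size four is a pair of multisets $A=\{a_1,\dots,a_4\}$, $B=\{b_1,\dots,b_4\}$ of integers with
$$\sum a_i=\sum b_i,\qquad \sum a_i^2=\sum b_i^2,\qquad \sum a_i^3=\sum b_i^3. \tag{1}$$
It is nontrivial if $A\ne B$ as multisets, and it has height at most $H$ if all eight entries lie in $[-H,H]$. Permutations inside a multiset are not counted separately, $(A,B)$ is identified with $(B,A)$, and distinct integer translates are counted separately.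

**Definition (symmetric).** A solution is symmetric if there is a common center $c\in\frac12\mathbb Z$ with $A=\{c\pm x,c\pm y\}$ and $B=\{c\pm u,c\pm v\}$ for some $x,y,u,v$.

The center of a symmetric solution is one quarter of the sum of the entries of $A$, so it is determined by the solution. Let $N(H)$ be the number of nontrivial solutions of height at most $H$, let $N_{\mathrm{sym}}(H)$ be the number of symmetric ones among them, and let $N_{\mathrm{asym}}(H)=N(H)-N_{\mathrm{sym}}(H)$. We take as given that
$$N_{\mathrm{sym}}(H)=\frac{4\log 2}{3\pi^2}H^3\log H+O(H^3). \tag{2}$$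

The problem, which comes from Yu-Dai Tsai, Junseok Lee, Fuminobu Takahashi, "Arithmetic Symmetry in Ideal Prouhet-Tarry-Escott Solutions", arXiv:2606.07735 (2026), is to prove or disprove that $N(H)=H^{3+o(1)}$ as $H\to\infty$. The statement is true.

**Theorem 1.** For every $\varepsilon>0$, $N_{\mathrm{asym}}(H)\ll_\varepsilon H^{3+\varepsilon}$. With (2), this yields $N(H)=H^{3+o(1)}$.

**Theorem 2.** For large $H$,
$$H^2\log H\ll N_{\mathrm{asym}}(H)\ll H^{3-1/51}.$$
Hence
$$N(H)=\frac{4\log 2}{3\pi^2}H^3\log H+O(H^3),\qquad \frac{N_{\mathrm{sym}}(H)}{N(H)}=1-O(H^{-1/51}).$$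

The exponent $1/51$ is not optimized. The "hence" is immediate from (2): add $N=N_{\mathrm{sym}}+N_{\mathrm{asym}}$ for the first assertion, and divide $N_{\mathrm{asym}}(H)\ll H^{3-1/51}$ by $N(H)\ge N_{\mathrm{sym}}(H)\gg H^3\log H$ for the second.

Besides (2) we use only textbook facts:

- The divisor bound $\tau(n)\ll_\varepsilon n^\varepsilon$.
- Chebyshev's estimate: $\sum_{Y<\ell\le 2Y}\log\ell\ge cY$ for $Y\ge2$, the sum over primes, with some constant $c>0$.
- In a quadratic field the number of ideals of norm $n$ is at most $\tau(n)$ (at most $e+1$ of norm $p^e$, and then multiplicativity). An imaginary quadratic field has at most $6$ units. The units of a real one are $\pm\eta^j$, $j\in\mathbb Z$, with a fundamental unit $\eta>1$.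
- A unit modulo $p^e$ has at most $2$ square roots if $p$ is odd and at most $4$ if $p=2$.
- If $\Lambda\subset\mathbb Z^n$ is a sublattice of index $I$, the determinant of any $n$ vectors of $\Lambda$ is divisible by $I$. Sublattices with coprime indices $I,J$ intersect in a lattice of index $IJ$.

## 3. Three linear forms: the cubic equation becomes a product

The aim of this section is to replace (1) by one equation between products and one between sums of squares.

For an ordering of $A$ put $S=\sum a_i$ and
$$x_1=a_1+a_2-a_3-a_4,\quad x_2=a_1-a_2+a_3-a_4,\quad x_3=a_1-a_2-a_3+a_4. \tag{3}$$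
These invert to
$$a_1=\tfrac{S+x_1+x_2+x_3}4,\quad a_2=\tfrac{S+x_1-x_2-x_3}4,\quad a_3=\tfrac{S-x_1+x_2-x_3}4,\quad a_4=\tfrac{S-x_1-x_2+x_3}4. \tag{4}$$
Define $u_1,u_2,u_3$ in the same way from an ordering of $B$. For $A=(7,0,3,4)$ we get $S=14$, $x=(0,6,8)$; for $B=(6,1,1,6)$ we get $u=(0,0,10)$. The first example of Section 1 is $6^2+8^2=10^2$. For the second, $(43,11,-26,-28)$ gives $x=(108,34,30)$ and $(44,7,-17,-34)$ gives $u=(102,54,20)$.

**Lemma 3.** $(A,B)$ is a PTE solution if and only if the sums of $A$ and $B$ agree and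
$$x_1^2+x_2^2+x_3^2=u_1^2+u_2^2+u_3^2,\qquad x_1x_2x_3=u_1u_2u_3 . \tag{5}$$
Permuting the $a_i$ acts on $(x_1,x_2,x_3)$ by the full group, of order $24$, of permutations combined with even sign changes.

*Proof.* The four sign vectors in $S,x_1,x_2,x_3$ are orthogonal of squared length $4$, so $S^2+x_1^2+x_2^2+x_3^2=4\sum a_i^2$. Given equal sums, equality of the sums of squares of $A$ and $B$ is the first equation of (5).

Write $a_i=S/4+\xi_i$ with $\sum\xi_i=0$. Then $x_1=2(\xi_1+\xi_2)$, $x_2=2(\xi_1+\xi_3)$, $x_3=2(\xi_1+\xi_4)$. Expanding and using $\xi_2+\xi_3+\xi_4=-\xi_1$,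
$$(\xi_1+\xi_2)(\xi_1+\xi_3)(\xi_1+\xi_4)=\xi_1^3+\xi_1^2(\xi_2+\xi_3+\xi_4)+\xi_1(\xi_2\xi_3+\xi_2\xi_4+\xi_3\xi_4)+\xi_2\xi_3\xi_4=e_3(\xi).$$
Newton's identity with $e_1=0$ says $\sum\xi_i^3=3e_3(\xi)$, so $x_1x_2x_3=8e_3(\xi)=\frac83\sum\xi_i^3$. Finally $\sum a_i^3=4(S/4)^3+3(S/4)\sum\xi_i^2+\sum\xi_i^3$. So, once the sums and the sums of squares agree, the sums of cubes agree exactly when the products agree.

For the action: $(34)$ swaps $x_2,x_3$; $(23)$ swaps $x_1,x_2$; $(12)(34)$ negates $x_2,x_3$; $(13)(24)$ negates $x_1,x_3$. These generate all $6\cdot4=24$ permutations with even sign changes. By (4) the action of $S_4$ is faithful, so this is the whole image. $\square$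

Check on the example: $108\cdot34\cdot30=110160=102\cdot54\cdot20$, and $11664+1156+900=13720=10404+2916+400$.

**Lemma 4.** Let $(A,B)$ be a solution.

1. It is symmetric if and only if $x_1x_2x_3=0$.
2. If $x_1x_2x_3\ne0$, it is nontrivial if and only if $x_i^2\ne u_j^2$ for all $i,j$.

*Proof.* (1) The product $x_1x_2x_3$ does not depend on the ordering, by Lemma 3. If $A=\{c\pm x,c\pm y\}$, the ordering $c+x,c-x,c+y,c-y$ has $x_1=0$. Conversely let $x_1x_2x_3=0$. After reordering $x_1=0$, so $a_1+a_2=a_3+a_4=S/2=:2c$, an integer, and $A=\{c\pm x,c\pm y\}$ with $c=S/4\in\frac12\mathbb Z$. By (5) also $u_1u_2u_3=0$, so $B$ is symmetric about $S/4$ too.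

(2) Suppose $x_1^2=u_1^2$; other pairs of indices are the same after relabeling. Subtracting and dividing in (5) gives $x_2^2+x_3^2=u_2^2+u_3^2$ and $x_2^2x_3^2=u_2^2u_3^2$, so $\{x_2^2,x_3^2\}=\{u_2^2,u_3^2\}$. Hence $u$ is a permutation of $x$ with sign changes, and the number of sign changes is even because the products are equal and nonzero. By Lemma 3 some reordering of $A$ has the coordinates $(S,u)$, so $A=B$ by (4). Conversely, if $A=B$ then $u$ is a signed permutation of $x$, so some $x_i^2=u_j^2$. $\square$

## 4. A conic full of mirrorless solutions: $N_{\mathrm{asym}}(H)\gg H^2\log H$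

The second example belongs to an infinite family, and counting the family gives the lower bound in Theorem 2. Halve its coordinates and reorder: $X=(54,15,17)$ and $U=(27,10,51)$, that is, $X=(2a_1,3a_2,a_3)$ and $U=(a_1,2a_2,3a_3)$ with $(a_1,a_2,a_3)=(27,5,17)$. In this and later sections the letters $a_i$ are no longer the entries of $A$.

**Step 1: the family.** The aim is to solve (5) with this multiplicative pattern. For any $a_1,a_2,a_3$ both products are $6a_1a_2a_3$, and
$$\sum X_i^2-\sum U_j^2=(4-1)a_1^2+(9-4)a_2^2+(1-9)a_3^2=3a_1^2+5a_2^2-8a_3^2 .$$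
So every integer point of $3a_1^2+5a_2^2=8a_3^2$ gives a solution of (5). For instance $3\cdot729+5\cdot25=2312=8\cdot289$.

**Step 2: counting points on the conic.** The aim is to find $\gg Y\log Y$ usable integer points with $\max|a_i|\le Y$. There is no rational point with $a_3=0$, so set $a_3=1$ and intersect with the line $(1+tp,1+tq)$ through $(1,1)$. The condition is $t(6p+10q)+t^2(3p^2+5q^2)=0$, so $t=-(6p+10q)/(3p^2+5q^2)$ (the tangent direction gives $t=0$, the point $(1,1)$ itself). Clearing denominators, we obtain the bijection from $\mathbb P^1(\mathbb Q)$ to the rational points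
$$(p:q)\mapsto(-3p^2-10pq+5q^2:\ 3p^2-6pq-5q^2:\ 3p^2+5q^2).$$
The choice $(2:1)$ gives $(-27:-5:17)$. If $|p|,|q|\le(Y/18)^{1/2}$, all three coordinates are at most $18\cdot Y/18=Y$ in absolute value, also after division by their gcd. There are $\gg Y$ coprime pairs up to sign, hence $\gg Y$ primitive integer points up to sign with $\max|a_i|\le Y$.

We discard points with $a_1a_2a_3=0$ or $X_i^2=U_j^2$ for some $i,j$. Since $X_i$ and $U_i$ are different positive multiples of $a_i$, the condition $X_i^2=U_i^2$ means $a_i=0$. For $i\neq j$, $X_i^2=U_j^2$ means $a_i=\lambda a_j$ for one of two constants $\lambda$. Each condition defines finitely many lines, and a line meets this nonsingular conic in at most two points. So only $O(1)$ points are lost, and $\gg Y$ primitive ones remain for $Y\ge Y_0$. Taking integer multiples $g$, we get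
$$\gg\sum_{g\le Y/Y_0}\frac Yg\gg Y\log Y$$
triples up to sign. Choose the sign with $a_3>0$.

**Step 3: back to multisets.** Take $Y=H/12$, $x=4X$, $u=4U$, $S=4s$ with an integer $|s|\le H/2$. By (4) the entries are $s\pm X_1\pm X_2\pm X_3$, respectively $s\pm U_1\pm U_2\pm U_3$, with an even number of minus signs. They are integers of absolute value at most $\frac H2+6Y=H$. By Lemma 3 they form a solution, by Lemma 4 it is nontrivial and not symmetric. A pair $\{A,B\}$ comes from at most $2\cdot24^2$ triples $(S,x,u)$: choose which multiset is first and order both. There are $\gg H$ values of $s$ and $\gg H\log H$ triples $(a_1,a_2,a_3)$, so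
$$N_{\mathrm{asym}}(H)\gg H^2\log H .$$

## 5. What the divisor bound alone gives

We turn to upper bounds. For real $Q\ge1$ let $M(Q)$ be the number of $(X_1,X_2,X_3,U_1,U_2,U_3)\in([1,Q]\cap\mathbb Z)^6$ with
$$X_1X_2X_3=U_1U_2U_3,\qquad \sum X_i^2=\sum U_j^2,\qquad X_i\neq U_j\ \text{ for all } i,j. \tag{6}$$
A nontrivial non-symmetric solution of height at most $H$ has $|S|,|x_i|,|u_j|\le4H$, with all $x_i,u_j$ nonzero, and by Lemmas 3 and 4 the absolute values $X_i=|x_i|$, $U_j=|u_j|$ satisfy (6). The data $(S,x,u)$ determine the solution, so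
$$N_{\mathrm{asym}}(H)\le(8H+1)\cdot2^6\cdot M(4H). \tag{7}$$

The first thing to try: choose $X_1,X_2,X_3$ in $Q^3$ ways; then $U_1,U_2$ are divisors of $X_1X_2X_3$, and $U_3$ follows. The divisor bound gives $M(Q)\ll Q^{3+\varepsilon}$ and $N_{\mathrm{asym}}(H)\ll H^{4+\varepsilon}$. This is one power of $H$ too large, and one sees why: the equation $\sum X_i^2=\sum U_j^2$ was never used. After the product equation has been spent, the $U_j$ are just some divisors, and there is no variable left in which to solve the quadratic equation. We need coordinates that display the common factors of the $X_i$ and $U_j$.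

Let $M^*(Q)$ count the sextuples in (6) whose six entries have gcd $1$. Sorting by the gcd $g$ gives $M(Q)=\sum_{g\le Q}M^*(Q/g)$. So $M^*(Q)\ll Q^\theta$ with $\theta>1$ implies $M(Q)\ll Q^\theta\sum_g g^{-\theta}\ll Q^\theta$. By (7), Theorem 1 and the upper bound in Theorem 2 follow from:

**Proposition 5.** $M^*(Q)\ll_\varepsilon Q^{2+\varepsilon}$, and $M^*(Q)\ll_\varepsilon Q^{2-2/101+\varepsilon}$.

The first bound is proved in Sections 6–9, the second in Section 10. Indeed the first gives $N_{\mathrm{asym}}(H)\ll H^{3+\varepsilon}$, and the second gives $N_{\mathrm{asym}}(H)\ll H^{3-2/101+\varepsilon}\ll H^{3-1/51}$, because $\frac1{51}=\frac2{102}<\frac2{101}$.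

From now on $Q\ge2$, and $f\lesssim g$ means $f\ll_\varepsilon Q^\varepsilon g$ for every $\varepsilon>0$. Divisor functions of nonzero integers bounded by a fixed power of $Q$ are $\lesssim1$, and so is any fixed power of $\log Q$.

## 6. A $3\times3$ matrix of common factors

**Step 1: choosing the diagonal.** We pair each $X_i$ with one $U_i$ so that the gcds are as large as possible. Given a sextuple counted by $M^*(Q)$, relabel the $U_j$ (this costs a factor $6$) so that $T:=\prod_i\gcd(X_i,U_i)\ge\prod_i\gcd(X_i,U_{\sigma(i)})$ for all $\sigma\in S_3$. Put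
$$a_i=n_{ii}=\gcd(X_i,U_i),\quad X_i=a_iR_i,\quad U_i=a_iC_i,\qquad \gcd(R_i,C_i)=1,\quad R_1R_2R_3=C_1C_2C_3=:P .$$

**Lemma 6.** There are positive integers $n_{ij}$ $(i\ne j)$ with $R_i=\prod_{j\ne i}n_{ij}$ and $C_j=\prod_{i\ne j}n_{ij}$.

*Proof.* For a prime $p$ the vectors $(v_p(R_i))_i$ and $(v_p(C_j))_j$ have equal sums. So some nonnegative integer matrix has the first vector as row sums and the second as column sums (fill the cells one at a time, each as much as the remaining row and column sums permit). Its $(i,i)$ entry is at most $\min(v_p(R_i),v_p(C_i))=0$. Let $n_{ij}$ be the product over $p$ of $p$ to the $(i,j)$ entry. $\square$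

Fix one such choice for each sextuple. Then $X_i=\prod_jn_{ij}$ (rows) and $U_j=\prod_in_{ij}$ (columns), so the matrix determines the sextuple. Explicitly,
$$\begin{aligned}R_1&=n_{12}n_{13},& R_2&=n_{21}n_{23},& R_3&=n_{31}n_{32},\\ C_1&=n_{21}n_{31},& C_2&=n_{12}n_{32},& C_3&=n_{13}n_{23}.\end{aligned}\tag{8}$$

For the running example, $X=(54,17,15)$ is best paired with $U=(27,51,10)$, with gcds $27,17,5$. Then $R=(2,1,3)$, $C=(1,3,2)$, and the matrix is
$$\begin{pmatrix}27&1&2\\1&17&1\\1&3&5\end{pmatrix},$$
with row products $54,17,15$ and column products $27,51,10$.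

**Step 2: the quadratic equation becomes a conic.** Put $\alpha_i=R_i^2-C_i^2$. It is nonzero because $X_i\ne U_i$. The second equation of (6) reads
$$\alpha_1a_1^2+\alpha_2a_2^2+\alpha_3a_3^2=0,\qquad \gcd(a_1,a_2,a_3)=1, \tag{9}$$
where the gcd is $1$ because it divides all $X_i,U_i$. In the example $\alpha=(3,-8,5)$ and $3\cdot27^2-8\cdot17^2+5\cdot5^2=0$. So the off-diagonal entries define a conic, and the diagonal is a primitive point on it.

**Step 3: sizes.** The aim is to record how large the two groups of variables can be. Split into $O((\log Q)^9)$ dyadic boxes $N_{ij}\le n_{ij}<2N_{ij}$ with $N_{ij}$ powers of $2$, and put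
$$\mathcal T=N_{11}N_{22}N_{33},\qquad \mathcal P=\prod_{i\ne j}N_{ij}.$$
For a box that contains a matrix of our kind,
$$\prod_jN_{ij}\le Q,\qquad \prod_iN_{ij}\le Q,\qquad \mathcal P\mathcal T\le Q^3,\qquad \prod_iN_{i\sigma(i)}\le8\mathcal T\quad(\sigma\in S_3). \tag{10}$$
The first two hold as the products are at most $X_i\le Q$ and $U_j\le Q$, and the third multiplies the rows. For the last, $n_{i\sigma(i)}$ divides $\gcd(X_i,U_{\sigma(i)})$, so $\prod_in_{i\sigma(i)}\le T=a_1a_2a_3<8\mathcal T$; this is where the choice of the diagonal is used. The two $3$-cycles together use each off-diagonal cell once, so multiplying the last bound over them gives $\mathcal P\le64\mathcal T^2$. Hence $\mathcal P^{3/2}\le8\mathcal P\mathcal T\le8Q^3$, and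
$$\mathcal P\le4Q^2. \tag{11}$$

**Step 4: common factors of the coefficients.** We need to know how the $\alpha_i$ can share primes.

**Lemma 7.** Let $G=\gcd(\alpha_1,\alpha_2,\alpha_3)$. Then $\gcd(\alpha_i,\alpha_j)=G$ for $i\ne j$, and a prime dividing $G$ divides no $R_i$ and no $C_i$. Consequently $\alpha_i=G\alpha_i'$ with $\alpha_1',\alpha_2',\alpha_3'$ pairwise coprime.

*Proof.* Let $D=\gcd(\alpha_1,\alpha_2)$ and let $p\mid D$. Since $p\mid R_1^2-C_1^2$ and $\gcd(R_1,C_1)=1$, $p\nmid R_1C_1$; likewise $p\nmid R_2C_2$. So $R_1R_2$ and $C_1C_2$ are units modulo $D$, and their squares agree modulo $D$. Cancel them in $(R_1R_2R_3)^2=(C_1C_2C_3)^2$: this gives $R_3^2\equiv C_3^2\pmod D$, i.e. $D\mid\alpha_3$. Thus $D=G$. The other pairs are identical. If $p\mid G$, then $p\mid\alpha_i$ for each $i$, and $p\nmid R_iC_i$ as before. $\square$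

An example with $G>1$: $n_{12}=2$, $n_{31}=5$, other off-diagonal entries $1$. Then $R=(2,1,5)$, $C=(5,2,1)$, $\alpha=(-21,-3,24)$, $G=3$, $\alpha'=(-7,-1,8)$.

We also split dyadically $\mathcal G\le G<2\mathcal G$ with $\mathcal G\ge1$ a power of $2$. As $G\le|\alpha_1|\le Q^2$, this costs a factor $O(\log Q)$.

## 7. How many points does one conic carry?

**Lemma 8.** If $A,B,C$ are nonzero integers of size $Q^{O(1)}$, then $AX^2+BY^2=C$ has $\lesssim1$ integer solutions with $|X|,|Y|\le Q^{O(1)}$.

*Proof.* With $Z=AX$, $d=AB$, $n=AC$ the equation becomes $Z^2+dY^2=n$, where $d,n\ne0$. If $-d=s^2$, then $s\neq0$ and $(Z-sY)(Z+sY)=n$. The first factor is one of $2\tau(|n|)$ divisors, and it determines the second, hence $Z$ and $Y$.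

Otherwise $\xi=Z+Y\sqrt{-d}$ is an algebraic integer of norm $n$ in a quadratic field. It generates one of at most $\tau(|n|)$ ideals of norm $|n|$, and two generators of one ideal differ by a unit. In the imaginary case there are at most $6$ units. In the real case the units are $\pm\eta^j$ with $\eta\ge\frac{1+\sqrt5}2$: if $\eta$ has norm $-1$, then $\eta-\eta^{-1}$ is a positive integer, so at least $1$; if it has norm $1$, then $\eta+\eta^{-1}$ is an integer larger than $2$, so at least $3$. Both $|\xi|$ and its conjugate $|\xi'|$ are $\le Q^{O(1)}$, and $|\xi\xi'|=|n|\ge1$, so $|\xi|\ge Q^{-O(1)}$. Two generators $\xi$ and $\pm\xi\eta^j$ in this range have $|j|=O(\log Q)$. In all cases there are $\lesssim1$ solutions. $\square$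

**A first count, and where it stops.** Fix the six off-diagonal entries, in at most $\mathcal P$ ways. Fix the $a_i$ with the smallest range, in $\min_iN_{ii}\le\mathcal T^{1/3}$ ways. Equation (9) is then of the type in Lemma 8 for the other two, since all $\alpha_i$ and $a_i$ are nonzero. So a box contributes
$$\lesssim\mathcal P\mathcal T^{1/3}=\mathcal P^{2/3}(\mathcal P\mathcal T)^{1/3}\ll Q^{4/3}\cdot Q=Q^{7/3},$$
by (10) and (11). This gives $N_{\mathrm{asym}}(H)\ll H^{10/3+\varepsilon}$, better than $4$ but not $3$. The inequalities (10) allow the box with all $N_{ij}\approx Q^{1/3}$, where $\mathcal P\approx Q^2$, $\mathcal T\approx Q$, and the argument really spends $Q^{7/3}$: it admits up to $Q^{1/3}$ points on each of $Q^2$ conics. To reach $Q^2$ we must show that most conics carry $\lesssim1$ points.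

There is a reason to hope for this. In that box the product $|\alpha_1\alpha_2\alpha_3|$ is at least about $Q^2$, far larger than the volume $\mathcal T\approx Q$ in which the point $(a_1,a_2,a_3)$ lives. Each prime power in a coefficient confines the points to a few lattices. If the total index exceeds $48\mathcal T$, any three points in one lattice have determinant $0$, so they lie on a line in $\mathbb P^2$, and a line meets the conic at most twice. What enters is the product of the *reduced* coefficients $\alpha_i'$, so the argument weakens when $G$ is large. Section 8 shows that large $G$ is rare in exactly the right proportion.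

**Lemma 9.** For fixed off-diagonal entries, the number of positive $(a_1,a_2,a_3)$ in the box satisfying (9) is
$$\lesssim\mathcal T^{1/3}\qquad\text{and}\qquad\lesssim1+(\mathcal T/\Delta')^{1/3},\qquad\Delta'=|\alpha_1'\alpha_2'\alpha_3'| .$$

*Proof.* The first bound was just shown. For the second let $q(x)=\sum\alpha_i'x_i^2$, so that $q(a)=0$ for each solution.

**Step 1: lattices from the coefficients.** We show that the solutions lie in $\lesssim1$ lattices $\Lambda\subset\mathbb Z^3$, each of index $\ge\Delta'$, the index being composed of primes dividing $\Delta'$. Let $p^k\,\|\,\alpha_3'$ with $k\ge1$. By Lemma 7 $\alpha_1',\alpha_2'$ are units modulo $p$, and $\alpha_1'a_1^2+\alpha_2'a_2^2\equiv0\pmod{p^k}$. Let $j=\min(v_p(a_1),v_p(a_2))$.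

If $2j\ge k$, then $(a_1,a_2)\in p^{\lceil k/2\rceil}\mathbb Z^2$, a lattice of index $p^{2\lceil k/2\rceil}\ge p^k$.

If $2j<k$, write $a_i=p^jb_i$ for $i=1,2$. Then $\alpha_1'b_1^2+\alpha_2'b_2^2\equiv0\pmod{p^{k-2j}}$. Not both $b_i$ are divisible by $p$, so, the coefficients being units, neither is. Hence $b_1\equiv\mu b_2\pmod{p^{k-2j}}$ where $\mu^2\equiv-\alpha_2'/\alpha_1'$, and there are at most $4$ such $\mu$. So $(a_1,a_2)$ lies in one of at most $4$ lattices, of index $p^{2j}\cdot p^{k-2j}=p^k$.

There are $\lceil k/2\rceil$ values of $j$ in the second case. Altogether we have at most $4\lceil k/2\rceil+1\le2k+3\le(k+1)^3$ lattices at $p$. The same holds for $\alpha_1'$ and $\alpha_2'$, and each prime divides at most one $\alpha_i'$. Choosing one lattice at each prime and intersecting, we get at most $\prod_{p^k\|\Delta'}(k+1)^3=\tau(\Delta')^3\lesssim1$ lattices in $\mathbb Z^3$, and by coprimality of the indices each has index $\ge\Delta'$.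

In the running example $q=3x_1^2-8x_2^2+5x_3^2$ and $\Delta'=120$. The point $(27,17,5)$ satisfies $a_2\equiv a_3\pmod3$, $a_1\equiv a_2\pmod5$ and $a_1\equiv7a_3\pmod8$, a lattice of index $120$.

**Step 2: an auxiliary prime.** If $\Delta'$ is not large enough compared with $\mathcal T$, we increase the index by a factor $\ell^3$ at the cost of $O(\ell)$ classes. Let $Y=\max\bigl(4(\mathcal T/\Delta')^{1/3},\,C_0\log Q\bigr)$. Chebyshev's estimate gives $\prod_{Y<\ell\le2Y}\ell\ge e^{cY}>2Q^6$ if the constant $C_0$ is large. Since $|\alpha_i|\le Q^2$, we have $2Q^6\ge2\Delta'$, so the primes in $(Y,2Y]$ cannot all divide $2\Delta'$. Fix a prime $\ell\in(Y,2Y]$ with $\ell\nmid2\Delta'$.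

Each solution is primitive, so it reduces to a point of the conic $q=0$ in $\mathbb P^2(\mathbb F_\ell)$. This conic has at most $2(\ell+1)$ points: $(0:0:1)$ is not on it, and above each $(x_1:x_2)$ there are at most two. We consider the solutions in a fixed $\Lambda$ and over a fixed point modulo $\ell$, and fix one of them, $v$. Any of them is $a=\lambda v+\ell w$ with $\lambda\in\mathbb Z$, $\ell\nmid\lambda$, $w\in\mathbb Z^3$. From $q(v)=0$,
$$0=q(a)=\ell\lambda\,\nabla q(v)\cdot w+\ell^2q(w),\qquad\text{so}\qquad\nabla q(v)\cdot w\equiv0\pmod\ell .$$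
So $a$ lies in $\Lambda_v=\{\lambda v+\ell w:\ \lambda\in\mathbb Z,\ w\in\mathbb Z^3,\ \nabla q(v)\cdot w\equiv0\pmod\ell\}$.

We compute the index of $\Lambda_v$. The lattice $\mathbb Zv+\ell\mathbb Z^3$ has index $\ell^2$, because $v\not\equiv0\pmod\ell$. On it consider the map $\lambda v+\ell w\mapsto\nabla q(v)\cdot w\bmod\ell$. It is well defined: if $\lambda v+\ell w=\lambda'v+\ell w'$, then $\ell\mid\lambda-\lambda'$ and $w'-w=\frac{\lambda-\lambda'}\ell v$, and $\nabla q(v)\cdot v=2q(v)=0$. It is surjective: $\nabla q(v)=(2\alpha_i'v_i)_i\not\equiv0\pmod\ell$ since $\ell\nmid2\Delta'$. Its kernel is $\Lambda_v$, which therefore has index $\ell^3$.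

**Step 3: three points have determinant zero.** Since $\ell$ does not divide the index of $\Lambda$, the lattice $\Lambda\cap\Lambda_v$ has index at least $\ell^3\Delta'>Y^3\Delta'\ge64\mathcal T>48\mathcal T$. Three of its vectors with $0<a_i<2N_{ii}$ have a determinant that is a multiple of the index and, being a sum of six terms, is less than $6\cdot8\mathcal T=48\mathcal T$ in absolute value. So it is $0$, and the solutions in question lie in one plane through $0$. The ternary form $q$ is nondegenerate, so it does not vanish identically on a plane, and its restriction has at most two projective zeros. Each contains at most one positive primitive vector. So there are at most two solutions for each $\Lambda$ and each point modulo $\ell$, and in total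
$$\lesssim\ell+1\lesssim1+(\mathcal T/\Delta')^{1/3}.\qquad\square$$

**The bound per conic.** It remains to bound $\Delta'$ from below. As $\alpha_i\ne0$, $|\alpha_i|=|R_i-C_i|(R_i+C_i)\ge\sqrt{R_iC_i}$. Multiplying, $|\alpha_1\alpha_2\alpha_3|\ge P$, and $P$ is the product of all six off-diagonal entries, so $P\ge\mathcal P$. Hence $\Delta'=|\alpha_1\alpha_2\alpha_3|/G^3\ge\mathcal P/(8\mathcal G^3)$, and Lemma 9 says that each off-diagonal sextuple carries
$$\lesssim\min\Bigl(\mathcal T^{1/3},\ 1+\mathcal G(\mathcal T/\mathcal P)^{1/3}\Bigr) \tag{12}$$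
points $(a_1,a_2,a_3)$.

## 8. A large common factor is rare

Here we count the off-diagonal sextuples for which $G$ lies in a given dyadic range. Call a sextuple admissible if it comes from a sextuple counted by $M^*(Q)$, so that $\gcd(R_i,C_i)=1$ and $\alpha_i\ne0$ hold.

**Lemma 10.** Given $(n_{12},n_{13},n_{21},n_{31})$ with $\alpha_1\ne0$, the number of pairs $(n_{23},n_{32})$ in the box that complete it to an admissible sextuple with $G\in[\mathcal G,2\mathcal G)$ is $\lesssim1+N_{23}N_{32}/\mathcal G$.

*Proof.* By (8), $\alpha_1=n_{12}^2n_{13}^2-n_{21}^2n_{31}^2$ does not involve $n_{23},n_{32}$. As $G\mid\alpha_1$, there are $\lesssim1$ choices of $G$; fix one. Also $G$ divides $\alpha_2=n_{21}^2n_{23}^2-n_{12}^2n_{32}^2$, and $n_{21},n_{23},n_{12},n_{32}$ divide $R_2$ or $C_2$, so they are units modulo $G$ by Lemma 7. Hence $n_{23}\equiv\mu n_{32}\pmod G$ with $\mu^2\equiv(n_{12}/n_{21})^2$, and there are at most $2^{\omega(G)+1}\lesssim1$ such $\mu$; fix one. The pair $(n_{23},n_{32})$ lies in a lattice of index $G$. It is coprime, since $n_{23}\mid R_2$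 and $n_{32}\mid C_2$.

Order by slope the $r$ coprime positive pairs of this lattice that lie in the box. Distinct coprime positive pairs have distinct slopes, so consecutive ones have a nonzero determinant, a multiple of $G$, and span with $0$ a triangle of area at least $G/2$. These $r-1$ triangles have disjoint interiors and lie in $[0,2N_{23}]\times[0,2N_{32}]$. So $(r-1)G/2\le4N_{23}N_{32}$, and $r\le1+8N_{23}N_{32}/G$. $\square$

There are at most $\mathcal P/(N_{23}N_{32})$ quadruples $(n_{12},n_{13},n_{21},n_{31})$ in the box. So the number $E$ of admissible off-diagonal sextuples in the box with $G\in[\mathcal G,2\mathcal G)$ satisfies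
$$E\lesssim\mathcal P\Bigl(\frac1{\mathcal G}+\frac1{N_{23}N_{32}}\Bigr).$$
Relabeling the indices simultaneously in rows and columns gives the same with $N_{12}N_{21}$ or $N_{13}N_{31}$ in place of $N_{23}N_{32}$. The product of these three quantities is $\mathcal P$, so the largest is at least $\mathcal P^{1/3}$, and
$$E\lesssim\frac{\mathcal P}{\mathcal G}+\mathcal P^{2/3}. \tag{13}$$

## 9. Multiplying the two bounds: proof of Theorem 1

A bad $G$ loses a factor $\mathcal G$ in (12) and gains a factor $\mathcal G$ in (13). We multiply.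

If $\mathcal G\le\mathcal P^{1/3}$, then $E\lesssim\mathcal P/\mathcal G$, and the number of solutions in the box is
$$\lesssim\frac{\mathcal P}{\mathcal G}\Bigl(1+\mathcal G(\mathcal T/\mathcal P)^{1/3}\Bigr)=\frac{\mathcal P}{\mathcal G}+\mathcal P^{2/3}\mathcal T^{1/3}.$$
If $\mathcal G>\mathcal P^{1/3}$, then $E\lesssim\mathcal P^{2/3}$, and with the first bound in (12) the number is $\lesssim\mathcal P^{2/3}\mathcal T^{1/3}$. By (10) and (11), $\mathcal P^{2/3}\mathcal T^{1/3}=\mathcal P^{1/3}(\mathcal P\mathcal T)^{1/3}\ll Q^{2/3}\cdot Q$. So every box and every $\mathcal G$ contribute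
$$\lesssim\frac{\mathcal P}{\mathcal G}+Q^{5/3}. \tag{14}$$
As $\mathcal P\le4Q^2$ and $\mathcal G\ge1$, summing over $(\log Q)^{O(1)}$ boxes gives $M^*(Q)\lesssim Q^2$. This is the first half of Proposition 5, and by Section 5, $N_{\mathrm{asym}}(H)\ll_\varepsilon H^{3+\varepsilon}$. Since $N(H)\ge N_{\mathrm{sym}}(H)\gg H^3\log H$ by (2) and $N=N_{\mathrm{sym}}+N_{\mathrm{asym}}$, we get $N(H)=H^{3+o(1)}$. Theorem 1 is proved. $\blacksquare$

## 10. Saving a power: the boxes with all entries near $Q^{1/3}$

To get below $Q^2$ we look at the boxes where (14) is close to $Q^2$. Let $0<\delta<\frac15$, to be chosen at the end. Boxes with $\mathcal P/\mathcal G\le Q^{2-\delta}$ contribute $\lesssim Q^{2-\delta}+Q^{5/3}\ll Q^{2-\delta}$. So assume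
$$\mathcal P/\mathcal G>Q^{2-\delta}.$$
By (10) and (11), and by $\mathcal P\le64\mathcal T^2$, this forces
$$\mathcal G<4Q^\delta,\quad \mathcal P>Q^{2-\delta},\quad \mathcal T\le Q^{1+\delta},\quad \mathcal T\ge\tfrac18\mathcal P^{1/2}\gg Q^{1-\delta/2},\quad \mathcal P\mathcal T\gg Q^{3-3\delta/2}. \tag{15}$$
In (12), $\mathcal G(\mathcal T/\mathcal P)^{1/3}\ll Q^{\delta+(2\delta-1)/3}=Q^{(5\delta-1)/3}\ll1$. So each off-diagonal sextuple carries $\lesssim1$ solutions.

**Step 1: every entry is near $Q^{1/3}$.** The three row products are at most $Q$, and their product is $\mathcal P\mathcal T\gg Q^{3-3\delta/2}$. So each is $\gg Q^{1-3\delta/2}$, and likewise for columns. The permutation products $\prod_iN_{i\sigma(i)}$ are $\le8\mathcal T\ll Q^{1+\delta}$. The three even permutations partition the nine cells, and so do the three odd ones, so each triple multiplies to $\mathcal P\mathcal T$. Hence each permutation product is $\gg Q^{3-3\delta/2-2(1+\delta)}=Q^{1-7\delta/2}$.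

Now take the two permutation products through the cell $(i,j)$, the product of row $i$ and the product of column $j$. Together they contain $N_{ij}$ four times and each of the other eight entries once. Dividing by $\mathcal P\mathcal T$ leaves $N_{ij}^3$. Therefore
$$Q^{1-10\delta}\ll N_{ij}^3\ll Q^{1+7\delta/2}, \tag{16}$$
from $2(1-\frac72\delta)+2(1-\frac32\delta)-3=1-10\delta$ and $2(1+\delta)+2-(3-\frac32\delta)=1+\frac72\delta$.

**Step 2: $\alpha_1$ may be assumed large.** We split $L\le|\alpha_1|<2L$ dyadically and show that small $L$ contributes little. Write $\alpha_1=r(n_{12}n_{13}+n_{21}n_{31})$ with $r=n_{12}n_{13}-n_{21}n_{31}\ne0$; then $|r|<2L/(N_{21}N_{31})$. Choose $n_{21},n_{31}$ in $N_{21}N_{31}$ ways, then the nonzero integer $r$ in $\ll L/(N_{21}N_{31})$ ways, then $n_{12},n_{13}$ as complementary divisors of $n_{21}n_{31}+r>0$. So there are $\lesssim L$ quadruples $(n_{12},n_{13},n_{21},n_{31})$, hence $\lesssim LN_{23}N_{32}$ off-diagonal sextuples, and as many solutions. If $LN_{23}N_{32}\le Q^{2-\delta}$, this is small enough.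 Otherwise, by (16),
$$L>\frac{Q^{2-\delta}}{N_{23}N_{32}}\gg Q^{2-\delta-2/3-7\delta/3}=Q^{4/3-10\delta/3}. \tag{17}$$

**Step 3: a divisibility.** The aim is to find small new integers that tie the variables together in two separate binary equations. Put
$$w=n_{21}^2a_2^2-n_{13}^2a_3^2 .$$
By (8), $n_{21}^2n_{31}^2=C_1^2=R_1^2-\alpha_1=n_{12}^2n_{13}^2-\alpha_1$. So
$$n_{21}^2\alpha_3=n_{21}^2n_{31}^2n_{32}^2-n_{21}^2n_{13}^2n_{23}^2=(n_{12}^2n_{13}^2-\alpha_1)n_{32}^2-n_{21}^2n_{13}^2n_{23}^2=-n_{13}^2\alpha_2-\alpha_1n_{32}^2 ,$$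
where the last equality uses $\alpha_2=n_{21}^2n_{23}^2-n_{12}^2n_{32}^2$. Multiply (9) by $n_{21}^2$ and insert this:
$$\alpha_2\,w=\alpha_1\,(n_{32}^2a_3^2-n_{21}^2a_1^2).$$
Divide by $G$. As $\gcd(\alpha_1',\alpha_2')=1$, $\alpha_1'$ divides $w$; write $w=k\alpha_1'$. Since $X_2=n_{21}a_2n_{23}$ and $U_3=n_{13}n_{23}a_3$, we have $w=(X_2^2-U_3^2)/n_{23}^2\ne0$ by (6), so $k\ne0$.

The relation $Gw=k\alpha_1$ reads $G(n_{21}^2a_2^2-n_{13}^2a_3^2)=k(n_{12}^2n_{13}^2-n_{21}^2n_{31}^2)$, that is,
$$n_{21}^2\,(Ga_2^2+kn_{31}^2)=n_{13}^2\,(Ga_3^2+kn_{12}^2).$$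
Because $n_{13}\mid R_1$ and $n_{21}\mid C_1$, these two are coprime. So there is an integer $m$ with
$$Ga_2^2+kn_{31}^2=m\,n_{13}^2,\qquad Ga_3^2+kn_{12}^2=m\,n_{21}^2. \tag{18}$$
Moreover $m\ne0$. If $m=0$, then $Ga_2^2n_{12}^2=-kn_{31}^2n_{12}^2=Ga_3^2n_{31}^2$, so $a_2n_{12}=a_3n_{31}$; multiplying by $n_{32}$ gives $U_2=X_3$, which (6) excludes.

In the running example $w=17^2-4\cdot25=189$, $G=1$, $\alpha_1=3$, so $k=63$. The equations (18) read $289+63=88\cdot4$ and $25+63=88\cdot1$, so $m=88$.

**Step 4: counting.** By (16) every entry is $\ll Q^{1/3+7\delta/6}$, so $|w|\ll Q^{4/3+14\delta/3}$. With (15) and (17),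
$$|k|=\frac{G|w|}{|\alpha_1|}\ll Q^{\delta}\cdot Q^{4/3+14\delta/3}\cdot Q^{-4/3+10\delta/3}=Q^{9\delta}.$$
By (18), and since $n_{13}^2\gg Q^{2/3-20\delta/3}$ by (16),
$$|m|\ll\frac{Q^{9\delta}\cdot Q^{2/3+7\delta/3}}{Q^{2/3-20\delta/3}}=Q^{18\delta}.$$

Choose $G$ in $\ll Q^\delta$ ways, $k$ in $\ll Q^{9\delta}$ ways, $m$ in $\ll Q^{18\delta}$ ways, and $n_{13},n_{21},n_{23},n_{32}$ in $\ll Q^{4/3+14\delta/3}$ ways. In both equations (18) the coefficients $G,k$ and the right sides are nonzero and of size $Q^{O(1)}$, so Lemma 8 leaves $\lesssim1$ choices of $(a_2,n_{31})$ and $\lesssim1$ choices of $(a_3,n_{12})$. Now all off-diagonal entries are known, and $a_1>0$ is determined by (9) because $\alpha_1\ne0$. The number of solutions is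
$$\lesssim Q^{4/3+14\delta/3+\delta+9\delta+18\delta}=Q^{4/3+98\delta/3}.$$
This equals $Q^{2-\delta}$ when $\frac{101}3\delta=\frac23$, that is, for $\delta=\frac2{101}$, which is less than $\frac15$.

With this $\delta$, every one of the $(\log Q)^{O(1)}$ dyadic ranges contributes $\lesssim Q^{2-\delta}$, so $M^*(Q)\lesssim Q^{2-2/101}$. This is the second half of Proposition 5. By Section 5, $N_{\mathrm{asym}}(H)\ll H^{3-1/51}$; the lower bound is Section 4, and the two remaining assertions of Theorem 2 follow from (2) as explained after its statement. $\blacksquare$
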